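\title{Minkowski content and the packing constant of compact subsets of the line}

\begin{abstract}
The size of a compact set $A\subset\mathbb R$ at scale $\varepsilon$ can be measured by the length of its $\varepsilon$-neighborhood, or by the largest number $N(A,\varepsilon)$ of points of $A$ at mutual distances at least $\varepsilon$. We ask whether, for a set of Minkowski dimension $d\in(0,1]$, Minkowski measurability is equivalent to the existence of a positive and finite limit of $\varepsilon^dN(A,\varepsilon)$. This is true for $d=1$. For every $d\in(0,1)$ both implications fail, and in general only a two-sided comparison survives. For increasing sequences with nonincreasing gaps, measurability implies that the limit exists, and the converse holds exactly when the series $\sum_{k\ge1}k^{z-1}/(k+1)$ has no zero on the line $\operatorname{Re}z=d$. The set of exceptional $d$ is countable, nonempty, and disjoint from $(0,\frac13]$.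
\end{abstract}

\section{Introduction}

\subsection*{The question}

A set $S\subset\mathbb R$ is \emph{$u$-separated} if any two distinct points of $S$ are at distance at least $u$. For a nonempty compact set $X\subset\mathbb R$ and $u>0$, let $N(X,u)$ be the largest cardinality of a $u$-separated subset of $X$. For an infinite compact set $A$, this is the \emph{packing function} of $A$. It can also be described by the $n$-point best packing radius
\[
\delta(A,n)=\max\Big\{\min_{i\ne j}|x_i-x_j| : \{x_1,\dots,x_n\}\subset A\Big\}: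
\]
for $0<\varepsilon\le\operatorname{diam}A$ we have $N(A,\varepsilon)=\max\{n\ge2:\delta(A,n)\ge\varepsilon\}$, because $\delta(A,n)\ge\varepsilon$ says that $A$ has an $\varepsilon$-separated subset with $n$ points, and $\{\min A,\max A\}$ is one with two points. For $d>0$ the \emph{packing constant} of $A$ is
\[
\mathcal N_d(A)=\lim_{\varepsilon\to0^+}\varepsilon^dN(A,\varepsilon),
\]
whenever the limit exists.

Let $|E|$ be the Lebesgue measure of $E\subset\mathbb R$ and let $A_\varepsilon=\{x\in\mathbb R:\operatorname{dist}(x,A)<\varepsilon\}$. The set $A$ has \emph{Minkowski dimension} $d$ if $1-\log|A_\varepsilon|/\log\varepsilon\to d$ as $\varepsilon\to0^+$, and its $d$-dimensional \emph{Minkowski content} is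
\[
\mathcal M_d(A)=\lim_{\varepsilon\to0^+}\frac{|A_\varepsilon|}{(2\varepsilon)^{1-d}},
\]
whenever the limit exists. The following question comes from Anderson and Damelin \cite{AD}.

\medskip
\noindent\textbf{Question.} \emph{Fix $d\in(0,1]$, and let $A\subset\mathbb R$ be an infinite compact set of Minkowski dimension $d$. Are the following conditions equivalent?}
\begin{enumerate}
\item[(M)] \emph{$\mathcal M_d(A)$ exists and is positive and finite, that is, $A$ is Minkowski measurable of dimension $d$.}
\item[(P)] \emph{$\mathcal N_d(A)$ exists and is positive and finite.}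
\end{enumerate}

One would guess that they are. The intervals of length $\varepsilon$ centered at the points of an optimal $\varepsilon$-separated set are disjoint, lie in $A_{\varepsilon/2}$, and leave little room beside them. So $\varepsilon N(A,\varepsilon)$ should imitate $|A_{\varepsilon/2}|$, and $\varepsilon^dN(A,\varepsilon)$ should imitate $|A_{\varepsilon/2}|/\varepsilon^{1-d}$, which is the quotient defining $\mathcal M_d(A)$ at radius $\varepsilon/2$. For an interval of length $L$, both $\varepsilon N(A,\varepsilon)=\varepsilon(\lfloor L/\varepsilon\rfloor+1)$ and $|A_{\varepsilon/2}|=L+\varepsilon$ tend to $L$. For the increasing sequence with gaps $n^{-1/d}$, $d<1$, both limits exist as well (Example~\ref{ex:power}).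

\subsection*{Results}

The guess is right for $d=1$ and wrong for every other $d$.

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(a)] For every $d\in(0,1)$ there is an infinite compact set $A\subset\mathbb R$ of Minkowski dimension $d$ that satisfies \emph{(M)} but not \emph{(P)}, and another that satisfies \emph{(P)} but not \emph{(M)}.
\item[(b)] For every infinite compact set $A\subset\mathbb R$ and $0<\varepsilon\le\operatorname{diam}A$,
\[
|A|\le\varepsilon N(A,\varepsilon)\le|A_{\varepsilon/2}|.
\]
Hence $\mathcal N_1(A)=\mathcal M_1(A)=|A|$ always, and \emph{(M)} and \emph{(P)} are equivalent when $d=1$.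
\end{enumerate}
\end{theorem}

What survives of the heuristic in general is a comparison up to a factor $2$.

\begin{theorem}\label{thm:B}
For every infinite compact set $A\subset\mathbb R$ and $0<\varepsilon\le\operatorname{diam}A$,
\[
\tfrac12\,|A_{\varepsilon/2}|\le\varepsilon N(A,\varepsilon)\le|A_{\varepsilon/2}|.
\]
So $\varepsilon^dN(A,\varepsilon)$ is bounded above (respectively, bounded away from $0$) as $\varepsilon\to0^+$ if and only if $\varepsilon^{d-1}|A_\varepsilon|$ is.
\end{theorem}

For sequences with monotone gaps the answer depends on $d$ through the zeros of one analytic function. For $d\in(0,1)$ let $\mathcal S_d$ be the class of bounded sets $A=\{a_0<a_1<\cdots\}\cup\{\lim a_n\}$ of Minkowski dimension $d$ whose gaps $l_n=a_n-a_{n-1}$ are nonincreasing. Put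
\[
F(z)=\sum_{k\ge1}\frac{k^{z-1}}{k+1}\quad(\operatorname{Re}z<1),\qquad
D=\{d\in(0,1):F(d+i\tau)=0\text{ for some }\tau\in\mathbb R\}.
\]

\begin{theorem}\label{thm:C}
Let $d\in(0,1)$.
\begin{enumerate}
\item[(a)] On $\mathcal S_d$, \emph{(M)} implies \emph{(P)}, with $\mathcal N_d(A)=(1-d)F(d)\,\mathcal M_d(A)$.
\item[(b)] \emph{(P)} implies \emph{(M)} for all $A\in\mathcal S_d$ if and only if $d\notin D$.
\item[(c)] The set $D$ is countable and nonempty, and $D\cap(0,\frac13]=\emptyset$.
\end{enumerate}
\end{theorem}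

\subsection*{The idea: packings see the order of the gaps}

For a set of measure zero, $|A_\varepsilon|$ depends only on the lengths of the gaps of $A$: a gap of length $l$ contributes $\min(l,2\varepsilon)$, wherever it lies. The packing function also depends on the order of the gaps, since neighboring short gaps can be added up. Figure~\ref{fig:order} shows the smallest case. The sets $\{0,2,4,5,6\}$ and $\{0,2,3,5,6\}$ both have two gaps of length $2$ and two of length $1$. The first contains the $2$-separated set $\{0,2,4,6\}$. In the second, a $2$-separated set has at most one point in each of $\{0\}$, $\{2,3\}$, $\{5,6\}$. With $n$ gaps of each length, the sorted set contains $n+1+\lfloor n/2\rfloor$ points that are $2$-separated, and the alternating set only $n+1$: the effect is proportional to the number of gaps.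

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[gray] (0,1.2)--(6,1.2);
\foreach \x in {0,2,4,6} \fill (\x,1.2) circle (2.5pt);
\draw[fill=white] (5,1.2) circle (2.5pt);
\foreach \x/\y in {1/2,3/2,4.5/1,5.5/1} \node[above] at (\x,1.2) {$\y$};
\draw[gray] (0,0)--(6,0);
\foreach \x in {0,2,5} \fill (\x,0) circle (2.5pt);
\foreach \x in {3,6} \draw[fill=white] (\x,0) circle (2.5pt);
\foreach \x/\y in {1/2,2.5/1,4/2,5.5/1} \node[above] at (\x,0) {$\y$};
\end{tikzpicture}
\caption{Two five-point sets with the same gap lengths $2,2,1,1$ in different orders. Their $\varepsilon$-neighborhoods have the same length for every $\varepsilon$. The filled points form a largest subset with mutual distances at least $2$: four points above, three below.}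
\label{fig:order}
\end{figure}

To prove Theorem~\ref{thm:A}(a) we repeat this at all scales. We build two kinds of sets, one sorted and one alternating, each with a density $\psi$ that may oscillate slowly from scale to scale. For each kind, $\varepsilon^dN(A,\varepsilon)$ and $|A_\varepsilon|/(2\varepsilon)^{1-d}$ are asymptotically constant multiples of $\psi$, but the ratio of the two constants differs between the kinds. In a union of two such sets with opposite oscillations we can therefore cancel the oscillation in one quantity and keep it in the other (Section~\ref{sec:counter}).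

When the gaps are sorted, the order is no longer free, and $\varepsilon^dN(A,\varepsilon)$ becomes a weighted average of the gap-counting function over the scales $\varepsilon/k$, $k\ge1$. In logarithmic scale this average is a convolution whose kernel has Fourier transform $\tau\mapsto F(d+i\tau)$, and whether (P) implies (M) becomes a Tauberian question (Section~\ref{sec:monotone}). The zeros of $F$ are studied in Section~\ref{sec:zeros}.

\section{Separated sets and gaps}\label{sec:tools}

Our sets will be cut into consecutive pieces, and each piece compared with a simpler one.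

\begin{lemma}\label{lem:sep}
Let $u>0$, and let all sets be nonempty compact subsets of $\mathbb R$.
\begin{enumerate}
\item[(i)] If $\max X_j\le\min X_{j+1}$ for $1\le j<r$, then
\[
\sum_{j=1}^rN(X_j,u)-(r-1)\le N\Big(\bigcup_{j=1}^rX_j,u\Big)\le\sum_{j=1}^rN(X_j,u).
\]
\item[(ii)] If $X=\{x_0<\dots<x_n\}$, $X'=\{x'_0<\dots<x'_n\}$ and $x_i-x_{i-1}\le x'_i-x'_{i-1}$ for all $i$, then $N(X,u)\le N(X',u)$.
\item[(iii)] $N(X,u)\le1+\operatorname{diam}(X)/u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By induction it suffices to treat two sets $X,Y$ with $\max X\le\min Y$. A $u$-separated subset of $X\cup Y$ is the union of its parts in $X$ and in $Y$, which gives the upper bound. For the lower bound take optimal sets in $X$ and in $Y$, and delete the smallest point $y_1$ of the second. Each remaining point $y$ satisfies $y\ge y_1+u\ge\min Y+u\ge x+u$ for all $x\in X$, so the union is $u$-separated. (ii) The map $x_i\mapsto x_i'$ does not decrease distances. (iii) The extreme points of a $u$-separated set with $n$ points are at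 distance at least $(n-1)u$.
\end{proof}

The \emph{gaps} of a compact set $A$ are the bounded components of $\mathbb R\setminus A$. Let $l_j$ be their lengths, and let $g(x)=\#\{j:l_j\ge x\}$, $x>0$, be the \emph{gap-counting function}. It is nonincreasing, finite because $\sum_jl_j\le\operatorname{diam}A$, and zero for large $x$. For any family of positive numbers $l_j$ with counting function $g$, and $y>0$,
\begin{equation}\label{eq:layer}
\sum_{l_j<y}l_j\le\sum_j\min(l_j,y)=\sum_j\int_0^y\mathbf 1_{\{x\le l_j\}}\,dx=\int_0^yg(x)\,dx.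
\end{equation}
The left endpoints of the gaps of length at least $\varepsilon$ are $\varepsilon$-separated points of $A$, since each such gap lies between its left endpoint and the next one. Hence
\begin{equation}\label{eq:gN}
g(\varepsilon)\le N(A,\varepsilon).
\end{equation}

Since $A$ is compact, $\bigcap_{\varepsilon>0}A_\varepsilon=A$, and so $|A_\varepsilon|\to|A|$ as $\varepsilon\to0^+$. If $|A|>0$, then $\log|A_\varepsilon|/\log\varepsilon\to0$ and the Minkowski dimension is $1$. Thus a set of Minkowski dimension $d<1$ is null. For a null set, $A_\varepsilon$ consists, up to measure zero, of two outer intervals of length $\varepsilon$ and of a part of measure $\min(l_j,2\varepsilon)$ in each gap, so $|A_\varepsilon|=2\varepsilon+\int_0^{2\varepsilon}g(x)\,dx$ by \eqref{eq:layer}. Fix $d\in(0,1)$ and normalize: $\varphi(x)=x^dg(x)$. The substitution $x=2\varepsilon v$ gives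
\begin{equation}\label{eq:volume}
\frac{|A_\varepsilon|}{(2\varepsilon)^{1-d}}=(2\varepsilon)^d+(2\varepsilon)^{d-1}\int_0^{2\varepsilon}g(x)\,dx=(2\varepsilon)^d+\int_0^1\varphi(2\varepsilon v)\,v^{-d}\,dv.
\end{equation}

\begin{lemma}\label{lem:content}
Let $d\in(0,1)$ and let $A$ be a compact null set.
\begin{enumerate}
\item[(i)] If $\varphi$ lies between two positive constants near $0$, then $A$ has Minkowski dimension~$d$.
\item[(ii)] Condition \emph{(M)} holds if and only if $\varphi(x)\to G$ as $x\to0^+$ for some $G\in(0,\infty)$, and then $\mathcal M_d(A)=G/(1-d)$.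
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:volume}, $|A_\varepsilon|$ lies between two positive multiples of $\varepsilon^{1-d}$ for small $\varepsilon$, so $\log|A_\varepsilon|/\log\varepsilon\to1-d$.

(ii) If $\varphi\to G$, dominated convergence in \eqref{eq:volume} gives the limit $G\int_0^1v^{-d}\,dv=G/(1-d)$. Conversely, let (M) hold with $\mathcal M=\mathcal M_d(A)$. By \eqref{eq:volume}, $\int_0^yg=(\mathcal M+o(1))y^{1-d}$ as $y\to0^+$. We differentiate this relation using the monotonicity of $g$. For fixed $q>1$,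
\[
(q-1)\,y\,g(qy)\le\int_y^{qy}g(x)\,dx=\big(\mathcal M(q^{1-d}-1)+o(1)\big)y^{1-d}\le(q-1)\,y\,g(y).
\]
Dividing by $(q-1)y^{1-d}$ we obtain
\[
\liminf_{y\to0^+}\varphi(y)\ge\mathcal M\,\frac{q^{1-d}-1}{q-1},\qquad\limsup_{y\to0^+}\varphi(qy)\le q^d\mathcal M\,\frac{q^{1-d}-1}{q-1}.
\]
Both bounds tend to $(1-d)\mathcal M$ as $q\to1$.
\end{proof}

We shall use Abel summation three times in the same form: for any numbers $v_0,v_1,\dots$,
\begin{equation}\label{eq:abel}
\sum_{k=1}^M\frac{v_k-v_{k-1}}k=\frac{v_M}M-v_0+\sum_{k=1}^{M-1}\frac{v_k}{k(k+1)}.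
\end{equation}

\section{The general comparison and the case $d=1$}\label{sec:general}

\begin{proof}[Proof of Theorem~\ref{thm:B} and Theorem~\ref{thm:A}(b)]
\emph{The common upper bound.} If $x_1,\dots,x_n\in A$ are $\varepsilon$-separated, the intervals $(x_i-\frac\varepsilon2,x_i+\frac\varepsilon2)$ are disjoint and lie in $A_{\varepsilon/2}$, so $n\varepsilon\le|A_{\varepsilon/2}|$.

\emph{The lower bound $\frac12|A_{\varepsilon/2}|$.} Choose points greedily: $x_1=\min A$, and $x_{i+1}=\min(A\cap[x_i+\varepsilon,\infty))$ as long as this set is nonempty. As $A$ is bounded, this stops with an $\varepsilon$-separated set of $n\le N(A,\varepsilon)$ points, and $A\subset\bigcup_{i\le n}[x_i,x_i+\varepsilon)$. Then $A_{\varepsilon/2}\subset\bigcup_{i\le n}(x_i-\frac\varepsilon2,x_i+\frac{3\varepsilon}2)$, so $|A_{\varepsilon/2}|\le2\varepsilon n$.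

\emph{The lower bound $|A|$.} Average over translates of a lattice:
\[
\int_0^\varepsilon\#\big(A\cap(t+\varepsilon\mathbb Z)\big)\,dt=\sum_{k\in\mathbb Z}\big|A\cap[k\varepsilon,(k+1)\varepsilon)\big|=|A|.
\]
So for some $t$ the $\varepsilon$-separated set $A\cap(t+\varepsilon\mathbb Z)$ has at least $|A|/\varepsilon$ points.

\emph{Consequences.} Multiplying the inequalities of Theorem~\ref{thm:B} by $\varepsilon^{d-1}$ shows that $\varepsilon^dN(A,\varepsilon)$ lies between two fixed positive multiples of $(\varepsilon/2)^{d-1}|A_{\varepsilon/2}|$, which gives the statement on boundedness. Since $|A_\varepsilon|\to|A|$, we get $\mathcal M_1(A)=|A|$, and $\mathcal N_1(A)=|A|$ from the inequalities in (b). For $d=1$, both (M) and (P) say that $|A|>0$.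
\end{proof}

\begin{remark}
The constants in Theorem~\ref{thm:B} are optimal. For $\varepsilon=\operatorname{diam}A$ we have $N(A,\varepsilon)=2$, and $A_{\varepsilon/2}$ lies in an interval of length $2\varepsilon$, so the upper bound is an equality. For the lower bound let $A=\bigcup_{k=0}^n[k,k+\eta]$ with $n\ge2$, $0<\eta<\frac12$, and $\varepsilon=1+2\eta$. Two points in the same or in neighboring intervals are at distance at most $1+\eta<\varepsilon$, so $N(A,\varepsilon)\le\frac n2+1$, while $A_{\varepsilon/2}\supset[0,n]$. The ratio $\varepsilon N(A,\varepsilon)/|A_{\varepsilon/2}|$ is at most $(1+2\eta)(\frac12+\frac1n)$.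
\end{remark}

\section{Counterexamples for $0<d<1$}\label{sec:counter}

Fix $d\in(0,1)$.

\subsection*{Sequences with a prescribed counting function}

We want lengths $l_n$ whose counting function is close to $x^{-d}\psi(\log\frac1x)$ for a given $\psi$. A counting function is monotone, and this restricts $\psi$. A \emph{profile} is a $C^1$ function $\psi:[\tau_0,\infty)\to[a,b]$ with $0<a\le b<\infty$ and $d\psi+\psi'>0$. It is \emph{slow} if $\psi'(\tau)\to0$ as $\tau\to\infty$. By the mean value theorem, a slow profile satisfies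
\begin{equation}\label{eq:slow}
\psi(\tau+r)-\psi(\tau)\to0\quad(\tau\to\infty)\qquad\text{for each fixed }r\in\mathbb R.
\end{equation}
Given a profile, put $x_0=e^{-\tau_0}$ and $\Phi(x)=x^{-d}\psi(\log\frac1x)$ for $0<x\le x_0$. The derivative of $\Phi(e^{-\tau})=e^{d\tau}\psi(\tau)$ is $e^{d\tau}(d\psi+\psi')>0$, and $\Phi(x)\ge ax^{-d}$. So $\Phi$ is a strictly decreasing bijection of $(0,x_0]$ onto $[\Phi(x_0),\infty)$. Let $n_0=\lceil\Phi(x_0)\rceil\ge1$, let $l_n=\Phi^{-1}(n)$ for $n\ge n_0$, a decreasing sequence, and let $\nu(x)=\#\{n\ge n_0:l_n\ge x\}$.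

\begin{lemma}\label{lem:profile}
\begin{enumerate}
\item[(i)] $0\le\Phi(x)-\nu(x)<n_0$ for $0<x\le x_0$.
\item[(ii)] $\nu(x)\le bx^{-d}$ for all $x>0$, and $\sum_{l_n<y}l_n\le\frac b{1-d}\,y^{1-d}$ for all $y>0$. In particular $\sum_nl_n<\infty$.
\item[(iii)] If $\psi$ is slow, then $x^d\nu(qx)=q^{-d}\psi(\log\frac1x)+o(1)$ as $x\to0^+$, for each fixed $q>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $x\le x_0$ we have $l_n\ge x$ if and only if $n\le\Phi(x)$, and $\Phi(x)\ge\Phi(x_0)>n_0-1$. So $\nu(x)=\lfloor\Phi(x)\rfloor-n_0+1$, which gives (i). Hence $\nu(x)\le bx^{-d}$ for $x\le x_0$, while $\nu(x)=0$ for $x>x_0$; now \eqref{eq:layer} gives (ii). By (i), $x^d\nu(qx)=q^{-d}\psi(\log\frac1x-\log q)+O(x^d)$, and (iii) follows from \eqref{eq:slow}.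
\end{proof}

Part (ii) needs $d<1$. For $d=1$ one would have $n=\Phi(l_n)\ge a/l_n$, so $l_n\ge a/n$, and the lengths would not fit in a bounded set.

\subsection*{Pattern sets}

A \emph{pattern} is a tuple $P=(p_1,\dots,p_m)$ of positive numbers; put $s=\sum_ip_i$ and $\sigma_P=\sum_ip_i^d$. For a slow profile $\psi$, let $A_{P,\psi}$ consist of the increasing sequence that starts at $0$ and has the successive gaps
\[
p_1l_n,\dots,p_ml_n\qquad(n=n_0,n_0+1,\dots),
\]
together with its limit, which is finite by Lemma~\ref{lem:profile}(ii). We call the $m$ gaps with index $n$ the $n$th \emph{block}. The gap-counting function is $g(x)=\sum_i\nu(x/p_i)$, so parts (ii) and (iii) of Lemma~\ref{lem:profile} show that $\varphi$ is bounded and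
\begin{equation}\label{eq:gpattern}
\varphi(x)=x^dg(x)=\sigma_P\,\psi(\log\tfrac1x)+o(1)\qquad(x\to0^+).
\end{equation}

For the packing function, observe that $l_n$ is nearly constant over long runs of blocks, so that $A_{P,\psi}$ looks locally like a dilate of a periodic set. We therefore need the packing density of the periodic set. Let $Z_n$ be the set of $mn+1$ points with left end $0$ whose gap sequence is $P$ repeated $n$ times, and let $H_n(u)=N(Z_n,u)$. Since $Z_{n+n'}$ is the union of $Z_n$ and a translate of $Z_{n'}$ that starts at $\max Z_n$, Lemma~\ref{lem:sep}(i) gives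
\[
H_n+H_{n'}-1\le H_{n+n'}\le H_n+H_{n'}.
\]
Fekete's lemma states that if $v_{n+n'}\le v_n+v_{n'}$ for all $n,n'\ge1$, then $v_n/n\to\inf_nv_n/n$. Both $H_n$ and $1-H_n$ satisfy this hypothesis. Hence $h_P(u)=\lim_nH_n(u)/n$ exists and equals both $\inf_nH_n(u)/n$ and $\sup_n(H_n(u)-1)/n$, that is,
\begin{equation}\label{eq:fekete}
n\,h_P(u)\le H_n(u)\le n\,h_P(u)+1.
\end{equation}
The function $h_P$ is nonincreasing. It is at most $m$, with equality for $u\le\min_ip_i$, and at most $s/u$ by Lemma~\ref{lem:sep}(iii). Since $0<d<1$, it follows that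
\[
c_P=d\int_0^\infty h_P(u)\,u^{d-1}\,du\in(0,\infty).
\]
This is the constant to expect: by Lemma~\ref{lem:profile}(iii), about $\varepsilon^{-d}\psi(\log\frac1\varepsilon)(u_2^d-u_1^d)$ blocks have $\varepsilon/l_n$ between $u_1$ and $u_2$, and a block with $\varepsilon/l_n\approx u$ carries about $h_P(u)$ points of an optimal packing.

\begin{proposition}\label{prop:pattern}
For every pattern $P$ and slow profile $\psi$,
\[
\varepsilon^dN(A_{P,\psi},\varepsilon)=c_P\,\psi(\log\tfrac1\varepsilon)+o(1)\qquad(\varepsilon\to0^+).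
\]
\end{proposition}

\begin{proof}
Write $A=A_{P,\psi}$, $h=h_P$ and $\psi_\varepsilon=\psi(\log\frac1\varepsilon)$. Fix $q>1$ and an integer $M\ge1$. For $-M\le i<M$ let $B_i$ be the part of $A$, endpoints included, formed by the consecutive blocks with $l_n\in[\varepsilon q^i,\varepsilon q^{i+1})$, and let $n_i=\nu(\varepsilon q^i)-\nu(\varepsilon q^{i+1})$ be their number. By Lemma~\ref{lem:profile}(iii),
\[
\varepsilon^dn_i=\Delta_i\,\psi_\varepsilon+o(1),\qquad\Delta_i=q^{-id}-q^{-(i+1)d}=d\int_{q^{-i-1}}^{q^{-i}}u^{d-1}\,du,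
\]
so $n_i\ge1$ for small $\varepsilon$. The gaps of $B_i$ lie between the corresponding gaps of $\varepsilon q^iZ_{n_i}$ and of $\varepsilon q^{i+1}Z_{n_i}$. By Lemma~\ref{lem:sep}(ii), the scaling $N(\lambda X,\varepsilon)=N(X,\varepsilon/\lambda)$, and \eqref{eq:fekete},
\[
n_i\,h(q^{-i})\le H_{n_i}(q^{-i})\le N(B_i,\varepsilon)\le H_{n_i}(q^{-i-1})\le n_i\,h(q^{-i-1})+1.
\]
Two parts remain. The part $T$ on the left, with $l_n\ge\varepsilon q^M$, has at most $b\varepsilon^{-d}q^{-Md}$ blocks by Lemma~\ref{lem:profile}(ii), so $N(T,\varepsilon)\le\#T\le1+mb\,\varepsilon^{-d}q^{-Md}$. The part $R$ on the right, with $l_n<\varepsilon q^{-M}$, has diameter at most $\frac{sb}{1-d}(\varepsilon q^{-M})^{1-d}$, so $N(R,\varepsilon)\le1+\frac{sb}{1-d}\varepsilon^{-d}q^{-M(1-d)}$ by Lemma~\ref{lem:sep}(iii).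

Apply Lemma~\ref{lem:sep}(i) to the $2M+2$ consecutive parts $T,B_{M-1},\dots,B_{-M},R$, multiply by $\varepsilon^d/\psi_\varepsilon$, and let $\varepsilon\to0^+$. As $\psi_\varepsilon\ge a$, all limit points of $\varepsilon^dN(A,\varepsilon)/\psi_\varepsilon$ lie between
\[
\sum_{i=-M}^{M-1}h(q^{-i})\Delta_i\qquad\text{and}\qquad\sum_{i=-M}^{M-1}h(q^{-i-1})\Delta_i+\frac{mb}a\,q^{-Md}+\frac{sb}{a(1-d)}\,q^{-M(1-d)}.
\]
Letting $M\to\infty$, they lie in $[L_q,U_q]$, where $L_q=\sum_{i\in\mathbb Z}h(q^{-i})\Delta_i$ and $U_q=\sum_{i\in\mathbb Z}h(q^{-i-1})\Delta_i$. Since $h(q^{-i})\le h(u)\le h(q^{-i-1})$ for $u\in[q^{-i-1},q^{-i}]$, we have $L_q\le c_P\le U_q$. Since $\Delta_{i-1}=q^d\Delta_i$, shifting the index gives $U_q=q^dL_q$. Hence $[L_q,U_q]\subset[q^{-d}c_P,q^dc_P]$. Letting $q\to1$ we get $\varepsilon^dN(A,\varepsilon)/\psi_\varepsilon\to c_P$, and $\psi_\varepsilon\le b$.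
\end{proof}

Slowness was used to give all scales $\varepsilon q^i$ the same density $\psi_\varepsilon$. Comparing Proposition~\ref{prop:pattern} with \eqref{eq:gpattern} and Lemma~\ref{lem:content}(ii), we see that a single pattern set is never a counterexample: both (M) and (P) hold if $\psi$ converges, and both fail if not. We need two patterns with different ratios $c_P/\sigma_P$.

\subsection*{Two patterns with different ratios}

For $P=(1)$ we have $Z_n=\{0,1,\dots,n\}$. A set of integers is $u$-separated exactly when it is $\lceil u\rceil$-separated, so $H_n(u)=\lfloor n/\lceil u\rceil\rfloor+1$ and $h_{(1)}(u)=1/\lceil u\rceil$. Integrating over the intervals $(k-1,k]$ and applying \eqref{eq:abel} with $v_k=k^d$, where $v_M/M\to0$, we get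
\begin{equation}\label{eq:K}
c_{(1)}=\sum_{k\ge1}\frac{k^d-(k-1)^d}k=\sum_{k\ge1}\frac{k^d}{k(k+1)}=F(d)=:K,\qquad\sigma_{(1)}=1.
\end{equation}
Moreover $K>\sum_{k\ge1}\frac1{k(k+1)}=1$.

The second pattern is $(1,t)$ with $0<t<1$, as in the lower half of Figure~\ref{fig:order}. Write $h_t$, $c_t$ and $\sigma_t=1+t^d$ for its data. If the same gaps were sorted by type, into $A_{(1),\psi}$ and its dilate by $t$, the packing constant would be $K+Kt^d=K\sigma_t$. In the alternating order a short gap $tl_n$ is hardly of use unless $tl_n\ge\varepsilon$, so the short gaps should contribute about $t^d$ in place of $Kt^d$.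

\begin{lemma}\label{lem:ct}
For all sufficiently small $t>0$ we have $c_t<K\sigma_t$.
\end{lemma}

\begin{proof}
We use $h_t(u)\le2$ for $u\le t$. Let $u>t$. The points of $Z_n$ are $k(1+t)$ for $0\le k\le n$ and $k(1+t)-t$ for $1\le k\le n$, so they lie in the clusters $[k(1+t)-t,\,k(1+t)]$, $0\le k\le n$. A cluster has length $t<u$, so a $u$-separated set has at most one point in each. If two consecutive points of the set lie in clusters $k<k'$, then $u\le(k'-k)(1+t)+t$, so $k'-k\ge r:=\lceil\frac{u-t}{1+t}\rceil$. Hence $H_n(u)\le1+n/r$ and $h_t(u)\le1/r$. Put $u_k=t+(1+t)k$. Then $r=k$ for $u\in(u_{k-1},u_k]$. By \eqref{eq:abel} with $v_k=u_k^d$, and by $u_k\le(1+2t)k$ for $k\ge1$,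
\[
d\int_t^\infty h_t(u)\,u^{d-1}\,du\le\sum_{k\ge1}\frac{u_k^d-u_{k-1}^d}k=-t^d+\sum_{k\ge1}\frac{u_k^d}{k(k+1)}\le-t^d+(1+2t)^dK.
\]
The range $0<u\le t$ contributes at most $2t^d$, and $(1+2t)^d\le1+2dt$ by concavity. Thus $c_t\le K+t^d+2dKt$. This is less than $K+Kt^d$ as soon as $2dK\,t^{1-d}<K-1$, which holds for small $t$ because $K>1$ and $d<1$.
\end{proof}

\subsection*{Canceling one oscillation}

\begin{proof}[Proof of Theorem~\ref{thm:A}(a)]
Fix $t$ as in Lemma~\ref{lem:ct} and write $\sigma=\sigma_t$, $c=c_t$, so that $0<c<K\sigma$. Let $w(\tau)=\sin(\log\tau)$. It takes the values $1$ and $-1$ for arbitrarily large $\tau$, and $|w'(\tau)|\le1/\tau$. For $\beta>0$ the functions $\psi=\beta(2\pm w)$ take values in $[\beta,3\beta]$ and satisfy $d\psi+\psi'\ge\beta(d-1/\tau)$, so they are slow profiles on $[2/d,\infty)$.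

Let $\psi_1,\psi_2$ be two profiles of this form, and let $A=E_1\cup E_2$, where $E_1=A_{(1),\psi_1}$ and $E_2$ is the translate of $A_{(1,t),\psi_2}$ with $\min E_2=\max E_1+1$. This is a countable compact set. Write $\tau=\log\frac1\varepsilon$. By Lemma~\ref{lem:sep}(i), Proposition~\ref{prop:pattern} and \eqref{eq:K},
\begin{equation}\label{eq:packA}
\varepsilon^dN(A,\varepsilon)=K\psi_1(\tau)+c\,\psi_2(\tau)+o(1).
\end{equation}
The gaps of $A$ are those of $E_1$, those of $E_2$, and one more. By \eqref{eq:gpattern}, $\varphi(x)=\Psi(\log\frac1x)+o(1)$ with $\Psi=\psi_1+\sigma\psi_2$. As $\Psi$ lies between two positive constants, $A$ has Minkowski dimension $d$ by Lemma~\ref{lem:content}(i). For fixed $v\in(0,1)$ we have $\varphi(2\varepsilon v)-\Psi(\tau)=\Psi(\tau-\log(2v))-\Psi(\tau)+o(1)\to0$ by \eqref{eq:slow}. Since $\varphi$ and $\Psi$ are bounded and $v^{-d}$ is integrable on $(0,1)$, dominated convergence in \eqref{eq:volume} gives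
\begin{equation}\label{eq:volA}
(1-d)\,\frac{|A_\varepsilon|}{(2\varepsilon)^{1-d}}=\psi_1(\tau)+\sigma\,\psi_2(\tau)+o(1).
\end{equation}

\emph{(M) but not (P).} Take $\psi_1=\sigma(2+w)$ and $\psi_2=2-w$. Then $\psi_1+\sigma\psi_2=4\sigma$, so $\mathcal M_d(A)=4\sigma/(1-d)$ by \eqref{eq:volA}. By \eqref{eq:packA},
\[
\varepsilon^dN(A,\varepsilon)=2(K\sigma+c)+(K\sigma-c)\,w(\tau)+o(1),
\]
which has no limit since $K\sigma-c\ne0$.

\emph{(P) but not (M).} Take $\psi_1=c(2+w)$ and $\psi_2=K(2-w)$. Then $K\psi_1+c\psi_2=4Kc$, so $\mathcal N_d(A)=4Kc\in(0,\infty)$ by \eqref{eq:packA}. By \eqref{eq:volA},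
\[
(1-d)\,\frac{|A_\varepsilon|}{(2\varepsilon)^{1-d}}=2(c+K\sigma)+(c-K\sigma)\,w(\tau)+o(1),
\]
which has no limit.
\end{proof}

\section{Monotone gaps}\label{sec:monotone}

Fix $d\in(0,1)$ and $A\in\mathcal S_d$, with $g$ and $\varphi(x)=x^dg(x)$ as before. Put $W_k=k^{d-1}/(k+1)$, so that $\sum_kW_k=F(d)=K$. Since $g$ is nonincreasing and vanishes on $(l_1,\infty)$, the function $\varphi$ is bounded on $(0,\infty)$ as soon as it is bounded near $0$.

\subsection*{The packing function as an average}

With sorted gaps, those of length between $\varepsilon/k$ and $\varepsilon/(k-1)$ are neighbors, and among them a packing can use every $k$th point and no more. This computes $N(A,\varepsilon)$ with no slowness assumption.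

\begin{lemma}\label{lem:average}
If $\varphi$ is bounded, then $\varepsilon^dN(A,\varepsilon)=\sum_{k\ge1}W_k\,\varphi(\varepsilon/k)+o(1)$ as $\varepsilon\to0^+$.
\end{lemma}

\begin{proof}
Let $\varphi\le C$ and fix $M\ge2$; implied constants depend only on $C$ and $d$. Put $g_0=0$, $g_k=g(\varepsilon/k)$ and $\nu_k=g_k-g_{k-1}$ for $k\ge1$. Then $\nu_k$ is the number of gaps with length in $[\varepsilon/k,\varepsilon/(k-1))$, or in $[\varepsilon,\infty)$ if $k=1$. These are the gaps with indices $g_{k-1}<n\le g_k$, and they are bounded by the points of $R_k=\{a_n:g_{k-1}\le n\le g_k\}$. Any $k$ of these gaps have sum at least $\varepsilon$, and any $k-1$ have sum less than $\varepsilon$. So two points of $R_k$ are at distance at least $\varepsilon$ exactly when their indices differ by at least $k$, and $N(R_k,\varepsilon)=\lfloor\nu_k/k\rfloor+1$. The remaining part $R$ of $A$, formed by the gaps shorter than $\varepsilon/M$, has diameter at most $\int_0^{\varepsilon/M}Cx^{-d}\,dx=O((\varepsilon/M)^{1-d})$ by \eqref{eq:layer},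 so $N(R,\varepsilon)=1+O(\varepsilon^{-d}M^{d-1})$ by Lemma~\ref{lem:sep}(iii). Lemma~\ref{lem:sep}(i) for $R_1,\dots,R_M,R$ and then \eqref{eq:abel} give
\[
N(A,\varepsilon)=\sum_{k=1}^M\frac{\nu_k}k+O(M)+O(\varepsilon^{-d}M^{d-1}),\qquad\sum_{k=1}^M\frac{\nu_k}k=\frac{g_M}M+\sum_{k=1}^{M-1}\frac{g_k}{k(k+1)}.
\]
Here $\varepsilon^dg_k=k^d\varphi(\varepsilon/k)$. So $\varepsilon^dg_M/M\le CM^{d-1}$ and $\varepsilon^dg_k/(k(k+1))=W_k\varphi(\varepsilon/k)$. Also $\sum_{k\ge M}W_k\varphi(\varepsilon/k)\le C\sum_{k\ge M}k^{d-2}=O(M^{d-1})$. Altogether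
\[
\varepsilon^dN(A,\varepsilon)-\sum_{k\ge1}W_k\,\varphi(\varepsilon/k)=O(M\varepsilon^d)+O(M^{d-1}).
\]
Let $\varepsilon\to0^+$ and then $M\to\infty$.
\end{proof}

Pass to logarithmic scale. Let $f(y)=\varphi(e^{-y})$ for $y\in\mathbb R$, and for bounded $f$ let
\[
(Tf)(y)=\sum_{k\ge1}W_k\,f(y+\log k).
\]
Lemma~\ref{lem:average} says that $\varepsilon^dN(A,\varepsilon)=(Tf)(y)+o(1)$ with $y=\log\frac1\varepsilon\to+\infty$, and Lemma~\ref{lem:content}(ii) says that (M) holds exactly when $f$ has a limit in $(0,\infty)$ at $+\infty$.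

\begin{proof}[Proof of Theorem~\ref{thm:C}(a)]
If (M) holds, then $f(y)\to G=(1-d)\mathcal M_d(A)$, and $f$ is bounded. By dominated convergence $(Tf)(y)\to G\sum_kW_k=GF(d)$.
\end{proof}

\begin{example}\label{ex:power}
Let $l_n=n^{-1/d}$, $n\ge1$. Then $g(x)=\lfloor x^{-d}\rfloor$ and $\varphi(x)\to1$. By Lemma~\ref{lem:content}, $A\in\mathcal S_d$ and $\mathcal M_d(A)=1/(1-d)$, so $\mathcal N_d(A)=F(d)$.
\end{example}

The converse asks whether convergence of $Tf$ forces convergence of $f$. The operator $T$ is convolution with the measure $\mu=\sum_kW_k\delta_{-\log k}$, and it acts on a pure oscillation by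
\begin{equation}\label{eq:eigen}
\sum_{k\ge1}W_k\,e^{i\tau(y+\log k)}=e^{i\tau y}\sum_{k\ge1}\frac{k^{d+i\tau-1}}{k+1}=F(d+i\tau)\,e^{i\tau y}.
\end{equation}
A zero of $F$ on the line $\operatorname{Re}z=d$ is thus a frequency that the packing function does not see. By contrast, the average $\int_0^1\varphi(xv)v^{-d}\,dv=\int_0^\infty f(y+s)e^{-(1-d)s}\,ds$ in \eqref{eq:volume}, where $x=e^{-y}$, multiplies $e^{i\tau y}$ by $1/(1-d-i\tau)$, which never vanishes.

\subsection*{An invisible frequency}

\begin{proof}[Proof of Theorem~\ref{thm:C}(b) for $d\in D$]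
Let $F(d+i\tau_0)=0$. Then $\tau_0\ne0$ since $F(d)>0$. Choose $\theta>0$ with $\theta(d+|\tau_0|)<d$, so $\theta<1$, and let $\psi(y)=1+\theta\cos(\tau_0y)$ on $[0,\infty)$. It takes values in $[1-\theta,1+\theta]$, and $d\psi+\psi'\ge d-\theta d-\theta|\tau_0|>0$. So $\psi$ is a profile, though not a slow one. Let $A$ be an increasing sequence whose successive gaps are the associated lengths $l_n$, together with its limit; it is bounded by Lemma~\ref{lem:profile}(ii). Now $g=\nu$, so Lemma~\ref{lem:profile}(i) gives $f(y)=\psi(y)+O(e^{-dy})$ for $y\ge0$. By Lemma~\ref{lem:content}(i), $A\in\mathcal S_d$. By Lemma~\ref{lem:average} and \eqref{eq:eigen},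
\[
\varepsilon^dN(A,\varepsilon)=K+\theta\operatorname{Re}\big(e^{i\tau_0y}F(d+i\tau_0)\big)+o(1)=K+o(1).
\]
So (P) holds. But $f$ has no limit at $+\infty$, so (M) fails.
\end{proof}

\subsection*{No invisible frequency}

For $\kappa\in L^1(\mathbb R)$ let $\hat\kappa(\tau)=\int e^{-i\tau s}\kappa(s)\,ds$, and let $(f*\kappa)(y)=\int f(y-s)\kappa(s)\,ds$. We use Wiener's Tauberian theorem \cite[Theorem 9.7(a)]{Rudin} in the following form.

\medskip
\noindent\emph{Let $f\in L^\infty(\mathbb R)$ and $\kappa\in L^1(\mathbb R)$ with $\hat\kappa(\tau)\ne0$ for all real $\tau$. If $(f*\kappa)(y)\to L\hat\kappa(0)$ as $y\to+\infty$, then $(f*\rho)(y)\to L\hat\rho(0)$ as $y\to+\infty$ for every $\rho\in L^1(\mathbb R)$.}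
\medskip

The statement with $|y|\to\infty$ throughout implies this one. Apply it to the function $\tilde f$ equal to $f$ on $[0,\infty)$ and to $L$ on $(-\infty,0)$: for every $\rho\in L^1$, dominated convergence gives $\tilde f*\rho\to L\hat\rho(0)$ at $-\infty$ and $(\tilde f-f)*\rho\to0$ at $+\infty$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(b) for $d\notin D$]
Let $A\in\mathcal S_d$ satisfy (P), with $\mathcal N_d(A)=c\in(0,\infty)$. By \eqref{eq:gN}, $\varphi(\varepsilon)\le\varepsilon^dN(A,\varepsilon)$, so $f$ is bounded; both Lemma~\ref{lem:average} and Wiener's theorem need this. By Lemma~\ref{lem:average}, $(Tf)(y)\to c$.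

The kernel $\mu$ of $T$ is a measure, not a function, so we smooth it with a kernel that creates no new zeros. Let $\gamma(s)=e^{-s^2}$, with $\hat\gamma(\tau)=\sqrt\pi\,e^{-\tau^2/4}$, and let $\kappa(s)=\sum_kW_k\,\gamma(s+\log k)$. The series converges in $L^1$, and
\[
\hat\kappa(\tau)=\hat\gamma(\tau)\sum_{k\ge1}W_k\,e^{i\tau\log k}=\hat\gamma(\tau)\,F(d+i\tau),
\]
which never vanishes because $d\notin D$. Termwise integration gives $f*\kappa=(Tf)*\gamma$. Since $Tf$ is bounded and tends to $c$, dominated convergence gives $(f*\kappa)(y)\to c\,\hat\gamma(0)=\frac cK\hat\kappa(0)$. By Wiener's theorem with $\rho=\eta^{-1}\mathbf 1_{[-\eta,0]}$ and $\rho=\eta^{-1}\mathbf 1_{[0,\eta]}$, the averages of $f$ over $[y,y+\eta]$ and over $[y-\eta,y]$ tend to $c/K$ for every $\eta>0$.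

It remains to pass from averages to values, and here we use once more that $g$ is monotone. For $y'\ge y$,
\[
f(y')=e^{-dy'}g(e^{-y'})\ge e^{-dy'}g(e^{-y})=e^{-d(y'-y)}f(y).
\]
Applying this to pairs of points at distance at most $\eta$ and averaging,
\[
e^{-d\eta}\,\frac1\eta\int_{y-\eta}^yf(s)\,ds\le f(y)\le e^{d\eta}\,\frac1\eta\int_y^{y+\eta}f(s)\,ds.
\]
Letting $y\to+\infty$ and then $\eta\to0$, we get $f(y)\to c/K\in(0,\infty)$. So (M) holds.
\end{proof}

\section{The zeros of $F$}\label{sec:zeros}

We prove Theorem~\ref{thm:C}(c). Put $\alpha_k=\frac1{k(k+1)}$, so that $F(z)=\sum_{k\ge1}\alpha_kk^z$ and $\sum_{k\ge n}\alpha_k=\frac1n$.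

\subsection*{$D$ is countable}

For $\operatorname{Re}z\le\sigma<1$ we have $|\alpha_kk^z|\le k^{\sigma-2}$, so the series converges locally uniformly and $F$ is holomorphic in the half-plane $\operatorname{Re}z<1$. Since $F(0)=1$, the zeros of $F$ are isolated, hence countable, and $D$ consists of real parts of zeros.

\subsection*{$D$ is nonempty}

On the real axis $F$ is positive, so a zero must be sought elsewhere. We have $F(z+i\tau)=\sum_kk^{i\tau}\alpha_kk^z$, and the factor $k^{i\tau}$ is determined by its values at the primes. We choose $\tau$ so that $p^{i\tau}$ is close to $-1$ for many primes $p$. The limiting series has real coefficients of both signs, and a real zero can be found by the intermediate value theorem.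

Let $\lambda$ be the Liouville function: $\lambda(k)=(-1)^r$ if $k$ is a product of $r$ primes, counted with multiplicity. For $s>1$ the Euler product gives
\[
\sum_{k\ge1}\frac{\lambda(k)}{k^s}=\prod_p\frac1{1+p^{-s}}=\prod_p\frac{1-p^{-s}}{1-p^{-2s}}=\frac{\zeta(2s)}{\zeta(s)}.
\]
Let $F_\lambda(z)=\sum_k\lambda(k)\alpha_kk^z$, holomorphic in $\operatorname{Re}z<1$ by the same bound, and let $S=F_\lambda(0)$. The values $\lambda(1),\dots,\lambda(6)$ are $1,-1,-1,1,-1,1$, so
\[
S\ge\frac12-\frac16-\frac1{12}+\frac1{20}-\frac1{30}+\frac1{42}-\sum_{k\ge7}\alpha_k=\frac{61}{210}-\frac17>0.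
\]
For real $\sigma<1$ write $\alpha_k=k^{-2}-k^{-1}\alpha_k$. Then
\[
F_\lambda(\sigma)=\frac{\zeta(4-2\sigma)}{\zeta(2-\sigma)}-\sum_{k\ge1}\lambda(k)\,\alpha_k\,k^{\sigma-1}.
\]
As $\sigma\to1^-$, the first term tends to $0$, because $\zeta(4-2\sigma)\to\zeta(2)$ and $\zeta(2-\sigma)\to\infty$. The sum tends to $S$, being dominated by $\sum_k\alpha_k$. So $F_\lambda(\sigma)\to-S<0<F_\lambda(0)$, and $F_\lambda(\sigma_0)=0$ for some $\sigma_0\in(0,1)$.

We transfer this zero to $F$. Kronecker's theorem states that if $\theta_1,\dots,\theta_r$ are real numbers linearly independent over $\mathbb Q$, then the points $(e^{i\tau\theta_1},\dots,e^{i\tau\theta_r})$, $\tau\in\mathbb R$, are dense in the torus $\{|z_1|=\dots=|z_r|=1\}$. The numbers $\log p$ are linearly independent over $\mathbb Q$ by unique factorization. So there are $\tau_n\in\mathbb R$ with $|p^{i\tau_n}+1|<\frac1n$ for all primes $p\le n$. Multiplying over the prime factors of $k$, we get $k^{i\tau_n}\to\lambda(k)$ for each $k$. For $\operatorname{Re}z\le\sigma<1$,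
\[
|F(z+i\tau_n)-F_\lambda(z)|\le\sum_{k\ge1}|k^{i\tau_n}-\lambda(k)|\,k^{\sigma-2}\to0
\]
by dominated convergence. Hurwitz's theorem states that if holomorphic functions $G_n$ converge locally uniformly on a domain to $G\not\equiv0$ and $G(z_0)=0$, then every disk centered at $z_0$ contains a zero of $G_n$ for all large $n$. Take $G_n(z)=F(z+i\tau_n)$, $G=F_\lambda$, and a disk about $\sigma_0$ inside the strip $0<\operatorname{Re}z<1$. A zero $z_n$ of $G_n$ in this disk gives the zero $z_n+i\tau_n$ of $F$, with real part in $(0,1)$.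

\subsection*{$D$ does not meet $(0,\frac13]$}

The first term of $F$ does not dominate the others, since $\sum_{k\ge2}\alpha_kk^d>\sum_{k\ge2}\alpha_k=\alpha_1$ for $d>0$. We first multiply $F$ by a factor that removes the term $k=2$. As $\alpha_2=\frac13\alpha_1$, the factor is $1-\frac13\,2^z$:
\[
\Big(1-\frac{2^z}3\Big)F(z)=\sum_{k\ge1}\alpha_kk^z-\frac13\sum_{j\ge1}\alpha_j(2j)^z=\sum_{k\ge1}\beta_kk^z,
\]
where $\beta_k=\alpha_k$ for odd $k$ and
\[
\beta_{2j}=\frac1{2j(2j+1)}-\frac1{3j(j+1)}=\frac{3(j+1)-2(2j+1)}{6j(j+1)(2j+1)}=-\frac{j-1}{6j(j+1)(2j+1)}.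
\]
Thus $\beta_1=\frac12$ and $\beta_2=0$. If $0<\operatorname{Re}z\le\frac13$, then $|k^z|\le k^{1/3}$, and
\[
\Big|\Big(1-\frac{2^z}3\Big)F(z)\Big|\ge\frac12-\Sigma_1-\Sigma_2,\qquad\Sigma_1=\sum_{\substack{k\ge3\\k\text{ odd}}}\frac{k^{-2/3}}{k+1},\qquad\Sigma_2=\sum_{j\ge2}\frac{(2j)^{1/3}(j-1)}{6j(j+1)(2j+1)}.
\]
We bound the first terms directly. In the tables, the second row is verified by cubing, and the third row follows from it.
\[
\begin{array}{l|ccccccc}
k&3&5&7&9&11&13&15\\\hline
k^{2/3}\ge&2.08&2.92&3.659&4.32&4.94&5.52&6.08\\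
\text{term of }\Sigma_1\le&.1202&.0571&.0342&.0232&.0169&.0130&.0103
\end{array}
\]
\[
\begin{array}{l|ccccc}
j&2&3&4&5&6\\\hline
(2j)^{1/3}\le&1.59&1.82&2&2.16&2.29\\
\text{term of }\Sigma_2\le&.0089&.0073&.0056&.0044&.0035
\end{array}
\]
The third rows add up to $.2749$ and $.0297$. For the tails, recall that the value of a convex function at the midpoint of an interval is at most its mean over the interval. For odd $k\ge17$ the term of $\Sigma_1$ is at most $k^{-5/3}\le\frac12\int_{k-1}^{k+1}x^{-5/3}\,dx$, so with $16^{2/3}\ge6.349$ the tail is at most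
\[
\frac12\int_{16}^\infty x^{-5/3}\,dx=\frac34\cdot16^{-2/3}<.1182.
\]
For $j\ge7$ the term of $\Sigma_2$ is at most $\frac{(2j)^{1/3}}{12j^2}=\frac{2^{1/3}}{12}j^{-5/3}\le\frac{2^{1/3}}{12}\int_{j-1/2}^{j+1/2}x^{-5/3}\,dx$, so with $2^{1/3}\le1.26$ and $6.5^{2/3}\ge3.48$ the tail is at most
\[
\frac{2^{1/3}}{12}\int_{6.5}^\infty x^{-5/3}\,dx=\frac{2^{1/3}}8\cdot6.5^{-2/3}<.0453.
\]
Hence $\Sigma_1+\Sigma_2<.2749+.1182+.0297+.0453=.4681<\frac12$, and $F(z)\ne0$ for $0<\operatorname{Re}z\le\frac13$. This completes the proof of Theorem~\ref{thm:C}.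

\begin{thebibliography}{9}

\bibitem{AD}
Austin Anderson and Steven Damelin, \emph{On the Packing Functions of some Linear Sets of Lebesgue Measure Zero}, arXiv:2408.07634 (2024).

\bibitem{Rudin}
Rudin, \emph{Functional Analysis}.

\end{thebibliography}
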